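\title{A central generator of the Schur--Weyl kernel of a fused Hecke algebra}

\begin{abstract}
Let $\mu$ be a composition of $n$ with $N+1$ nonzero parts. The fused Hecke algebra $H^\mu(S_n)=e_\mu H(S_n)e_\mu$ maps onto the centralizer of $U_q(gl_N)$ in a tensor product of $N+1$ quantum symmetric powers. There are two candidates for a generator of the kernel: an element $X^\mu_N$ that antisymmetrizes one strand from each block of $\mu$, and an element $Y^\mu_N$ cut out of the Kazhdan--Lusztig element attached to a hook tableau. We prove that $X^\mu_N=Y^\mu_N$ and that this element generates the kernel. The element $X^\mu_N$ is central, and we compute its eigenvalues. They are nonzero on the kernel, and they give the norm of $X^\mu_N$, which identifies it with a Kazhdan--Lusztig element.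
\end{abstract}

\section{Introduction}

\subsection{The fused Hecke algebra and the ideal $I^\mu_N$}

Let $q$ be an indeterminate and $n\ge1$. Permutations are composed from right to left, $(\sigma\tau)(i)=\sigma(\tau(i))$, and $s_i=(i,i+1)$. The length $\ell(w)$ of $w\in S_n$ is the number of factors in a shortest (reduced) expression $w=s_{i_1}\cdots s_{i_r}$; it equals the number of inversions of $w$, the pairs $k<k'$ with $w(k)>w(k')$. The Hecke algebra $H=H(S_n)$ is the $\mathbb C(q)$-algebra with generators $T_1,\dots,T_{n-1}$ and relations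
\[
T_iT_{i+1}T_i=T_{i+1}T_iT_{i+1},\qquad T_iT_j=T_jT_i\ \ (|i-j|\ge2),\qquad (T_i-q)(T_i+q^{-1})=0 .
\]
The elements $T_w=T_{i_1}\cdots T_{i_r}$ do not depend on the reduced expression of $w$ and form a basis of $H$. At $q=1$ the relations are those of the group algebra $\mathbb CS_n$.

Fix $N\ge1$ and let $V=\mathbb C(q)^N$ with basis $v_1,\dots,v_N$. The algebra $H$ acts on $V^{\otimes n}$, with $T_i$ acting on the tensor factors $i,i+1$ by the $R$-matrix
\[
v_a\otimes v_b\longmapsto
\begin{cases}
q\,v_a\otimes v_a & a=b,\\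
v_b\otimes v_a & a<b,\\
v_b\otimes v_a+(q-q^{-1})\,v_a\otimes v_b & a>b.
\end{cases}
\]
This action commutes with the quantum group $U_q(gl_N)$.

Throughout, $m=N+1$ and $\mu=(\mu_1,\dots,\mu_m)$ is a composition of $n$ with exactly $m$ parts, all nonzero. Put $c_j=\mu_1+\dots+\mu_{j-1}+1$. The \emph{blocks} of $\mu$ are the intervals $B_j=\{c_j,\dots,c_j+\mu_j-1\}$, the Young subgroup $S_\mu=S_{\mu_1}\times\dots\times S_{\mu_m}$ is the group of permutations preserving each block, and $J=\{i:s_i\in S_\mu\}$. The $q$-symmetrizer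
\[
e_\mu=\Big(\sum_{w\in S_\mu}q^{2\ell(w)}\Big)^{-1}\sum_{w\in S_\mu}q^{\ell(w)}T_w
\]
is an idempotent with $T_ie_\mu=e_\mu T_i=qe_\mu$ for $i\in J$. It projects $V^{\otimes n}$ onto $e_\mu V^{\otimes n}\cong S^{\mu_1}V\otimes\dots\otimes S^{\mu_m}V$, a tensor product of quantum symmetric powers. The part of $H$ that acts on this subspace is the \emph{parabolic}, or \emph{fused}, Hecke algebra $H^\mu(S_n)=e_\mu He_\mu$, whose unit is $e_\mu$. By a result of Cramp\'e and Poulain d'Andecy the morphism
\[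
H^\mu(S_n)\longrightarrow \mathrm{End}_{U_q(gl_N)}\big(e_\mu V^{\otimes n}\big)
\]
is surjective. Its kernel $I^\mu_N$ is the two-sided ideal of the $x\in H^\mu(S_n)$ that act as zero on $V^{\otimes n}$. To describe the centralizer as a quotient of $H^\mu(S_n)$ one needs generators of $I^\mu_N$, and $N+1$ is the smallest number of blocks for which there is something to generate (Remark~\ref{rem:parts}).

\subsection{Two candidates for a generator}

The \emph{bar involution} is the $\mathbb C$-linear ring automorphism of $H$ with $\overline{T_i}=T_i^{-1}$ and $\overline q=q^{-1}$. The \emph{Bruhat order} on $S_n$ is generated by the relations $x<x\cdot(a,b)$ for the transpositions $(a,b)$ with $\ell(x\cdot(a,b))>\ell(x)$, that is, with $a<b$ and $x(a)<x(b)$. The \emph{Kazhdan--Lusztig element} $C^\dagger_w$ is the unique bar-invariant element of the form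
\[
C^\dagger_w=\sum_{y\le w}(-1)^{\ell(y)}p_{y,w}T_y,\qquad p_{w,w}=1,\qquad p_{y,w}\in q\mathbb Z[q]\ \ (y<w).
\]
For instance $C^\dagger_{s_i}=q-T_i$, since $T_i^{-1}=T_i-q+q^{-1}$.

Let $w_m\in S_m\subset S_n$ be the longest element of $S_m$, which reverses $1,\dots,m$. Then $C^\dagger_{w_m}$ is the $q$-antisymmetrizer on the first $m$ positions (Section~\ref{sec:sym}); it kills $V^{\otimes n}$ because $\dim V<m$. To obtain a relation in $H^\mu(S_n)$ we antisymmetrize one position from each block: two positions from the same block would be symmetrized and antisymmetrized at once. Let $\gamma_\mu\in S_n$ be the permutation with $\gamma_\mu(j)=c_j$ for $1\le j\le m$ that maps $\{m+1,\dots,n\}$ increasingly onto the complement of $\{c_1,\dots,c_m\}$. For $\mu=(3,1)$, $\gamma_\mu=1423$ in one-line notation and $T_{\gamma_\mu}=T_3T_2$. The first candidate is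
\[
X^\mu_N=e_\mu\,T_{\gamma_\mu}C^\dagger_{w_m}T_{\gamma_\mu}^{-1}\,e_\mu .
\]

The second candidate moves the same data through the Robinson--Schensted correspondence $w\mapsto(P(w),Q(w))$, given by row insertion of $w(1),\dots,w(n)$. The permutation $w_m$ corresponds to $(\mathbf t,\mathbf t)$, where $\mathbf t$ is the standard tableau of hook shape $(n-N,1^N)$ with first column $1,2,\dots,m$. Let $\tilde{\mathbf t}=\gamma_\mu(\mathbf t)$, the standard tableau of the same shape with first column $c_1,\dots,c_m$, and let $\tilde w\in S_n$ correspond to $(\tilde{\mathbf t},\tilde{\mathbf t})$. Put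
\[
Y^\mu_N=e_\mu\, C^\dagger_{\tilde w}\,e_\mu .
\]
We shall see that $\tilde w$ is the shortest element of its double coset $S_\mu\tilde wS_\mu$, and that the elements $e_\mu C^\dagger_de_\mu$, for $d$ running over such shortest elements, form a basis of $H^\mu(S_n)$. So $Y^\mu_N$ is one member of a Kazhdan--Lusztig type basis.

The problem, taken from Guilhot and Poulain d'Andecy \cite{GPdA}, is to prove or disprove each of the following statements for all $N$ and $\mu$.
\begin{itemize}
\item[(a)] $X^\mu_N$ generates $I^\mu_N$ as a two-sided ideal of $H^\mu(S_n)$.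
\item[(b)] $Y^\mu_N$ generates $I^\mu_N$.
\item[(c)] $X^\mu_N=Y^\mu_N$.
\end{itemize}
By results of Cramp\'e and Poulain d'Andecy, $X^\mu_N\in I^\mu_N$, and (a) holds when $N=2$, for any $N$ when all parts of $\mu$ are $1$ or $2$, and for any $N$ when $\mu$ has only one part different from $1$.

When $\mu=(1,\dots,1)$ we have $n=m$, $e_\mu=1$, $\gamma_\mu=1$, and $X^\mu_N=Y^\mu_N$ is the antisymmetrizer, which spans the kernel. This suggests three positive answers, but neither (a) nor (c) follows from the definitions. The algebra $H$ is split semisimple, with simple modules $V_\lambda$ indexed by the partitions $\lambda\vdash n$ and deforming the Specht modules ($T_i=q$ on $V_{(n)}$). Hence $H^\mu(S_n)$ is the product of the matrix algebras $\mathrm{End}(e_\mu V_\lambda)$, and (a) asks that $X^\mu_N$ be nonzero on every $e_\mu V_\lambda\neq0$ such that $\lambda$ has $m$ parts. The antisymmetrizer is nonzero on $V_\lambda$, but $e_\mu V_\lambda$ can be a line in a large space, and a nonzero operator can compress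 to zero on it. As for (c), the two sides look unrelated. For $\mu=(1,2,1)$ we have $\gamma_\mu=s_3$, so $X^\mu_N$ is built from a sum over $S_3$ conjugated by $T_3$, whereas $\tilde w=4231$ has length $5$ and $Y^\mu_N$ involves the polynomials $p_{y,4231}$.

\subsection{The result}

Write $[k]=\frac{q^k-q^{-k}}{q-q^{-1}}$, $[k]!=[1]\cdots[k]$, let $\ell(\lambda)$ be the number of nonzero parts of a partition $\lambda$, and let $z_\lambda\in H$ be the central idempotent acting as $1$ on $V_\lambda$ and as $0$ on the other simple modules. If $e_\mu V_\lambda\ne0$ then $\ell(\lambda)\le m$.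

\begin{theorem}\label{thm:main}
Let $N\ge1$, $m=N+1$, and let $\mu$ be a composition of $n$ with $m$ nonzero parts.
\begin{itemize}
\item[(1)] $X^\mu_N$ is central in $H^\mu(S_n)$. For $\lambda\vdash n$ with $e_\mu V_\lambda\ne0$, it acts on $e_\mu V_\lambda$ as $0$ if $\ell(\lambda)\le N$, and as the nonzero scalar
\[
\xi^\mu_\lambda=\prod_{i=1}^m\frac{[\lambda_i+m-i]}{[\mu_i]}
\]
if $\ell(\lambda)=m$.
\item[(2)] $I^\mu_N=X^\mu_N\,H^\mu(S_n)$.
\item[(3)] $X^\mu_N=Y^\mu_N$.
\end{itemize}
Hence \emph{(a)}, \emph{(b)} and \emph{(c)} are true, and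
\begin{equation}\label{eq:summary}
X^\mu_N=Y^\mu_N=\sum_{\lambda\vdash n,\ \ell(\lambda)=m}\xi^\mu_\lambda\,z_\lambda e_\mu .
\end{equation}
\end{theorem}

Section~\ref{sec:two} treats two blocks by hand and shows why $X^\mu_N$ should be central. After the recollections of Section~\ref{sec:back}, Sections~\ref{sec:move}--\ref{sec:eig} prove (1) and (2). Sections~\ref{sec:KL} and~\ref{sec:ident} deduce (3) from (1) without computing any Kazhdan--Lusztig polynomial. From now on we write $X^\mu=X^\mu_N$ and $[\mu]=\prod_{i=1}^m[\mu_i]$.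

\section{Two blocks}\label{sec:two}

Let $N=1$ and $\mu=(a,b)$. Then $C^\dagger_{w_2}=q-T_1$ and $T_{\gamma_\mu}=T_aT_{a-1}\cdots T_2$. The following identity will be used again in Section~\ref{sec:eig}.

\begin{lemma}\label{lem:Q}
For $1\le a\le n-1$,
\[
Q_a:=T_a\cdots T_2\,T_1\,T_2^{-1}\cdots T_a^{-1}=T_1^{-1}\cdots T_{a-1}^{-1}\,T_a\,T_{a-1}\cdots T_1 .
\]
Hence $eQ_ae=eT_ae$ for every $e\in H$ with $T_ie=eT_i=qe$ for all $i<a$.
\end{lemma}

\begin{proof}
For $a=1$ both sides are $T_1$. For $a\ge2$, induction and the commutation of $T_a$ with $T_1,\dots,T_{a-2}$ give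
$Q_a=T_aQ_{a-1}T_a^{-1}=T_1^{-1}\cdots T_{a-2}^{-1}\,(T_aT_{a-1}T_a^{-1})\,T_{a-2}\cdots T_1$, and $T_aT_{a-1}T_a^{-1}=T_{a-1}^{-1}T_aT_{a-1}$ is the braid relation. Finally $eQ_ae=q^{-(a-1)}q^{a-1}eT_ae$.
\end{proof}

The lemma gives $X^\mu=e_\mu(q-T_a)e_\mu$. Inserting the word $1,\dots,a-1,a+1,a,a+2,\dots,n$ produces one bump, of the entry $a+1$ at step $a+1$, so $\tilde w=s_a$ and $Y^\mu_1=e_\mu(q-T_a)e_\mu$. Thus (c) holds for two blocks.

To see what (a) rests on, set $q=1$, so that $X^\mu$ becomes $x^\mu=e_\mu(1-s_a)e_\mu\in\mathbb CS_n$. Consider the central element $\Theta=\sum_{i<j}\big(1-(i,j)\big)$ of $\mathbb CS_n$. If $i,j$ lie in the same block then $(1-(i,j))e_\mu=0$. The other $ab$ transpositions are conjugate to $s_a$ under $S_\mu$. Therefore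
\[
ab\;x^\mu=e_\mu\Theta e_\mu=\Theta e_\mu .
\]
Two facts follow. The element $x^\mu$ is central in $e_\mu\mathbb CS_ne_\mu$; and the scalar by which $ab\,x^\mu$ acts on the part of the Specht module $S^\lambda$ cut out by $e_\mu$ depends on $\lambda$ only, not on $(a,b)$.

To find the scalar, let $S_n$ permute the factors of $W^{\otimes n}$, $W=\mathbb C^2$, whose basis vectors are the words in the letters $1,2$. The matrix unit $E_{12}$ of $\mathfrak{gl}_2$ sends a word to the sum of the words obtained by changing one $2$ into $1$, the unit $E_{21}$ does the opposite, and $E_{ii}$ counts the letters $i$. On a word $u$ with $a$ letters $1$ and $b$ letters $2$, $E_{21}E_{12}u$ is $b\,u$ plus the sum of the $ab$ words obtained by exchanging a $1$ with a $2$, while $\Theta u$ is $ab\,u$ minus that sum. So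
\[
\Theta=(E_{11}+1)E_{22}-E_{21}E_{12}\qquad\text{on }W^{\otimes n},
\]
a determinant with shifted diagonal, as in the Capelli identity. By Schur--Weyl duality the $S^\lambda$-isotypic component of $W^{\otimes n}$, for $\ell(\lambda)\le2$, contains a vector of weight $\lambda$ killed by $E_{12}$. On it $\Theta=(\lambda_1+1)\lambda_2$. Hence $x^\mu$ acts on $e_\mu S^\lambda$ by $(\lambda_1+1)\lambda_2/(ab)$, which is $\xi^\mu_\lambda$ at $q=1$ when $\lambda_2>0$ and is zero only for $\lambda=(n)$. For $\mu=(2,2)$ the values on $\lambda=(4),(3,1),(2,2)$ are $0,1,\frac32$.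

The general proof follows this pattern, with one difference: no central element $\Theta$ is at hand. We treat all compositions $\mu$ with $m$ parts at once, and show directly that the family $[\mu]X^\mu$ commutes with the analogues of $E_{12}$ and $E_{21}$, which move one position from a block to a neighboring block. The scalar is then computed where it is easiest, at $\mu=\lambda$.

\section{Background}\label{sec:back}

\subsection{Lengths and cosets}

We have $\ell(ws_i)>\ell(w)$ if and only if $w(i)<w(i+1)$, and $\ell(s_iw)>\ell(w)$ if and only if $w^{-1}(i)<w^{-1}(i+1)$. If $\ell(xy)=\ell(x)+\ell(y)$ then $T_xT_y=T_{xy}$. If $\ell(s_iy)>\ell(y)$ then $T_iT_{s_iy}=T_y+(q-q^{-1})T_{s_iy}$. If $w(i+1)=w(i)+1$ then $ws_i=s_{w(i)}w$ is longer than $w$, so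
\begin{equation}\label{eq:slide}
w(i+1)=w(i)+1\quad\Longrightarrow\quad T_wT_i=T_{w(i)}T_w .
\end{equation}
For an interval $I$ of positions let $S_I$ be the group of permutations of $I$. Let $S'$ be a product of groups $S_I$ over disjoint intervals, its blocks. We use the standard description of shortest coset representatives.
\begin{itemize}
\item[(C)] Each coset $S'w$ contains a unique $w^\circ$ whose inverse is increasing on each block, and $\ell(uw^\circ)=\ell(u)+\ell(w^\circ)$ for $u\in S'$. Each coset $wS'$ contains a unique $w^\circ$ that is increasing on each block, and $\ell(w^\circ u)=\ell(w^\circ)+\ell(u)$.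
\end{itemize}
Two families of cycles of length $k\ge0$ occur constantly; they fix all points not listed:
\begin{equation}\label{eq:cycles}
\begin{array}{lll}
s_xs_{x+1}\cdots s_{x+k-1}: & x+k\mapsto x, & x+i\mapsto x+i+1\quad(0\le i<k),\\[2pt]
s_{x-1}s_{x-2}\cdots s_{x-k}: & x-k\mapsto x, & x-i\mapsto x-i-1\quad(0\le i<k).
\end{array}
\end{equation}

\begin{lemma}\label{lem:coef}
Let $h=\sum_yh_yT_y$ and $c\in\{q,-q^{-1}\}$. Then $T_ih=ch$ if and only if $h_{s_iy}=c\,h_y$ whenever $\ell(s_iy)>\ell(y)$. Likewise $hT_i=ch$ if and only if $h_{ys_i}=c\,h_y$ whenever $\ell(ys_i)>\ell(y)$.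
\end{lemma}

\begin{proof}
If $\ell(s_iy)>\ell(y)$, then $T_i(\alpha T_y+\beta T_{s_iy})=\beta T_y+(\alpha+(q-q^{-1})\beta)T_{s_iy}$. This equals $c(\alpha T_y+\beta T_{s_iy})$ if and only if $\beta=c\alpha$, because $1+(q-q^{-1})c=c^2$. The right-handed version is the mirror image.
\end{proof}

\subsection{Symmetrizers, antisymmetrizers, and three involutions}\label{sec:sym}

Let $*$ be the $\mathbb C(q)$-linear anti-automorphism $T_w^*=T_{w^{-1}}$, which fixes each $T_i$, and put $\theta(h)=\overline{h^*}$. Then $\theta$ is a ring anti-automorphism with $\theta(q)=q^{-1}$ and $\theta(T_w)=T_w^{-1}$. It fixes each $[k]$.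

For an interval $[i,j]$ let $e_{[i,j]}$ be the $q$-symmetrizer of $S_{[i,j]}$, equal to $1$ if the interval has at most one element. For a composition $\nu$ of $n$, zero parts allowed, $e_\nu$ is the product of the symmetrizers of its blocks. By Lemma~\ref{lem:coef}, the elements $h$ of the subalgebra $H(S_\nu)$ with $T_ih=qh$ for all $s_i\in S_\nu$ are the multiples of $e_\nu$, and $e_\nu$ is the only nonzero idempotent among them. Since $\overline{e_\nu}$ and $e_\nu^*$ are also such idempotents, $e_\nu$ is fixed by bar, $*$ and $\theta$. We use without comment the \emph{absorption rules} $e_\nu T_u=q^{\ell(u)}e_\nu$ for $u\in S_\nu$, and $e_\nu e_I=e_\nu$ for an interval $I$ contained in a block of $\nu$.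

Let $b=j-i+1\ge1$. Then
\begin{equation}\label{eq:expand}
e_{[i,j]}=\frac{q^{-(b-1)}}{[b]}\,e_{[i+1,j]}\sum_{k=0}^{b-1}q^k\,T_iT_{i+1}\cdots T_{i+k-1}
=\frac{q^{-(b-1)}}{[b]}\,e_{[i,j-1]}\sum_{k=0}^{b-1}q^k\,T_{j-1}T_{j-2}\cdots T_{j-k}.
\end{equation}
Indeed, by \eqref{eq:cycles} and (C) the cycles $s_i\cdots s_{i+k-1}$ are the shortest representatives of the cosets $S_{[i+1,j]}w$ in $S_{[i,j]}$, the index $k$ being given by $w^{-1}(i)=i+k$; the cycles $s_{j-1}\cdots s_{j-k}$ play this role for $S_{[i,j-1]}$. The constant comes from $\sum_{w\in S_b}q^{2\ell(w)}=\prod_{k=1}^b(1+q^2+\dots+q^{2k-2})=q^{b(b-1)/2}[b]!$.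

For an interval $I$ with $b$ elements put $A_I=\sum_{\sigma\in S_I}(-1)^{\ell(\sigma)}q^{\binom b2-\ell(\sigma)}T_\sigma$, and let $A=A_{[1,m]}$. By Lemma~\ref{lem:coef}, $T_iA=AT_i=-q^{-1}A$ for $i<m$, and $A$ spans the space of such elements of $H(S_m)$. The character $\varepsilon(T_i)=-q^{-1}$ of $H(S_m)$ has $\varepsilon(A)=\sum_\sigma q^{\binom m2-2\ell(\sigma)}=[m]!$, so $A^2=[m]!\,A$. The element $\overline A$ satisfies $T_i^{-1}\overline A=-q\overline A$, so $\overline A=cA$ for a scalar $c$; since $\varepsilon(\overline h)=\overline{\varepsilon(h)}$ and $\overline{[m]!}=[m]!$, we get $c=1$. The coefficients of $A$ have the form required of a Kazhdan--Lusztig element, so $A=C^\dagger_{w_m}$ by uniqueness. Also $A^*=A$, hence $\theta(A)=A$.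

\subsection{Representations and specialization at $q=1$}\label{sec:rep}

Let $R=\mathbb C[q]_{(q-1)}$, the ring of rational functions regular at $q=1$. It is a discrete valuation ring with residue field $\mathbb C$, in which $q$ and the $[k]$, $k\ge1$, are units. Let $H_R$ be the $R$-span of the $T_w$; then $H_R/(q-1)H_R=\mathbb CS_n$, and we write $h|_{q=1}$ for the image of $h$. All $e_\nu$ and $A/[m]!$ lie in $H_R$. We use two standard facts.
\begin{itemize}
\item[(F1)] $H$ is split semisimple. Each simple module $V_\lambda$ has an $H_R$-stable $R$-lattice whose reduction at $q=1$ is the Specht module $S^\lambda$.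
\item[(F2)] The linear form $\tau(T_w)=\delta_{w,1}$ is a trace with $\tau(T_xT_{y^{-1}})=\delta_{xy}$. If $\chi_\lambda$ is the character of $V_\lambda$, then $\tau=\sum_\lambda\omega_\lambda\chi_\lambda$ with
\[
\omega_\lambda=q^{2n(\lambda)}\prod_h\frac{1-q^2}{1-q^{2h}},\qquad n(\lambda)=\sum_i(i-1)\lambda_i,
\]
where $h$ runs over the hook lengths of $\lambda$. This is the formula for the generic degrees of type $A$; see \cite{GP}.
\end{itemize}
The coefficient of $T_{w^{-1}}$ in $z_\lambda$ is $\tau(z_\lambda T_w)=\omega_\lambda\chi_\lambda(T_w)\in R$. So $z_\lambda\in H_R$, and $z_\lambda|_{q=1}=\big(\prod_hh\big)^{-1}\sum_w\chi_\lambda(T_w)|_{q=1}\,w^{-1}$ is, by the hook length formula, the central idempotent of $S^\lambda$.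

An idempotent $f\in H_R$ splits the lattice of (F1) into its image and its kernel, so $\dim fV_\lambda=\dim f|_{q=1}S^\lambda$. Applied to the central primitive idempotents of a subalgebra $H(S_\nu)$, this shows that restriction multiplicities are those of the symmetric groups. Let $K_{\lambda\nu}$ be the Kostka number, the number of fillings of the diagram of $\lambda$ with $\nu_i$ letters $i$, weakly increasing along rows and strictly increasing down columns. Young's rule, the branching rule and Pieri's rule give: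
\begin{itemize}
\item[(R1)] $\dim e_\nu V_\lambda=K_{\lambda\nu}$. We have $K_{\lambda\lambda}=1$. If $K_{\lambda\nu}\ne0$ then $\ell(\lambda)$ is at most the number of parts of $\nu$, since the first column has distinct letters, and $\nu_1\le\lambda_1$, since the letters $1$ lie in the first row.
\item[(R2)] $A$ is nonzero on $V_\lambda$ if and only if $\ell(\lambda)\ge m$, because the sign representation of $S_m$ occurs in $S^\lambda$ exactly when the diagram of $\lambda$ contains a column of $m$ boxes.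
\item[(R3)] As a module over $H(S_{[a+1,n]})\cong H(S_{n-a})$, $e_{[1,a]}V_\lambda=\bigoplus V_\kappa$, the sum over the $\kappa\vdash n-a$ with $\lambda_i\ge\kappa_i\ge\lambda_{i+1}$ for all $i$.
\end{itemize}
Finally, $H\cong\prod_\lambda\mathrm{End}(V_\lambda)$ implies the following for idempotents $f,f'\in H$.
\begin{itemize}
\item[(R4)] $fHf'$ maps onto $\mathrm{Hom}(f'V_\lambda,fV_\lambda)$, and $fHf=\bigoplus_\lambda z_\lambda fHf$ with $z_\lambda fHf\cong\mathrm{End}(fV_\lambda)$.
\end{itemize}

\subsection{The ideal}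

\begin{proposition}\label{prop:ideal}
$I^\mu_N=\bigoplus z_\lambda H^\mu(S_n)$, the sum over the $\lambda\vdash n$ with $\ell(\lambda)=m$ and $K_{\lambda\mu}\neq0$.
\end{proposition}

\begin{proof}
Identify the basis vectors of $V^{\otimes n}$ with words in $1,\dots,N$. For a composition $\nu$ of $n$ with $N$ parts $\ge0$, the words with $\nu_i$ letters $i$ span an $H$-submodule $M_\nu$. Let $\mathbf i_\nu$ be the weakly increasing word in $M_\nu$, and let $w\cdot\mathbf i_\nu$ be the word obtained by moving the letter in position $k$ to position $w(k)$. We claim that $T_w\mathbf i_\nu=w\cdot\mathbf i_\nu$ if $w$ is increasing on the blocks of $\nu$. Induct on $\ell(w)$, writing $w=s_iw'$ with $\ell(w')=\ell(w)-1$. The inversions of $w$ are those of $w'$ together with the pair $k=w'^{-1}(i)<k'=w'^{-1}(i+1)$. So $w'$ is increasing on blocks, and $k,k'$ lie in different blocks. Hence the letters of $w'\cdot\mathbf i_\nu$ in positions $i,i+1$ are strictly increasing, and $T_i$ exchanges them.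

We have $T_i\mathbf i_\nu=q\,\mathbf i_\nu$ for $s_i\in S_\nu$, so $e_\nu\mathbf i_\nu=\mathbf i_\nu$ and $he_\nu\mapsto h\,\mathbf i_\nu$ is a module map $He_\nu\to M_\nu$. By (C) the $T_we_\nu$ with $w$ increasing on blocks span $He_\nu$, and by the claim they are sent bijectively onto the basis of words. So $M_\nu\cong He_\nu$, which contains $V_\lambda$ with multiplicity $\dim e_\nu V_\lambda=K_{\lambda\nu}$. By (R1), $V_\lambda$ occurs in $V^{\otimes n}$ if and only if $\ell(\lambda)\le N$. Thus $I^\mu_N=\bigoplus_{\ell(\lambda)>N}z_\lambda H^\mu(S_n)$. By (R4) and (R1), a summand is nonzero only if $K_{\lambda\mu}\ne0$, which forces $\ell(\lambda)\le m$.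
\end{proof}

\begin{remark}\label{rem:parts}
The last step is one place where the number of parts of $\mu$ enters. With at most $N$ parts the same argument gives the zero ideal. With more than $N+1$ parts centrality is lost: for $N=1$ and the composition $(1,1,1)$, the antisymmetrizer $q-T_1$ does not commute with $T_2$.
\end{remark}

\section{Moving one strand between neighboring blocks}\label{sec:move}

Let $\alpha_j\in\mathbb Z^m$ have $1$ in place $j$, $-1$ in place $j+1$ and $0$ elsewhere. The analogue of $E_{12}$ and $E_{21}$ is multiplication by $e_\nu e_\mu$ with $\nu=\mu\pm\alpha_j$, and we want to move it through $X^\mu$. The factor $T_{\gamma_\mu}^{-1}$ is not a basis element and is awkward to expand. We avoid it by cutting $X^\mu$ in half, using $A^2=[m]!\,A$. For $\mu$ with positive parts put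
\[
\Delta_\mu=e_\mu T_{\gamma_\mu}A,\qquad \Omega_\mu=A\,T_{\gamma_\mu}^{-1}e_\mu=\theta(\Delta_\mu),\qquad\text{so that}\qquad \Delta_\mu\Omega_\mu=[m]!\,X^\mu .
\]
The half $\Delta_\mu$ (Figure~\ref{fig:delta}) can be handled by composing permutations, and $\theta$ transports every identity for $\Delta_\mu$ to $\Omega_\mu$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1]
\foreach \x/\y in {1/1,2/3,3/6} \draw[very thick] (\x,0.5)--(\y,2);
\foreach \x/\y in {4/2,5/4,6/5} \draw (\x,0)--(\x,0.5)--(\y,2);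
\draw (0.7,0) rectangle (3.3,0.5); \node at (2,0.25) {$A$};
\draw (0.7,2) rectangle (2.3,2.5); \node at (1.5,2.25) {$e_{[1,2]}$};
\draw (2.7,2) rectangle (5.3,2.5); \node at (4,2.25) {$e_{[3,5]}$};
\draw (5.7,2) rectangle (6.3,2.5); \node at (6,2.25) {$1$};
\foreach \x in {1,...,6} \node at (\x,-0.3) {$\x$};
\end{tikzpicture}
\caption{The element $\Delta_\mu=e_\mu T_{\gamma_\mu}A$ for $\mu=(2,3,1)$, read from bottom to top. Position $i$ is joined to position $\gamma_\mu(i)$, where $\gamma_\mu=136245$. The thick strands leave the antisymmetrizer $A$ and end at the first position of each block of $\mu$; the thin strands fill the remaining positions in order.}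
\label{fig:delta}
\end{figure}

The preimage of the block $B_j$ under $\gamma_\mu$ is $j$ followed by $\mu_j-1$ consecutive elements larger than $m$, in increasing order. So $\gamma_\mu^{-1}$ is increasing on blocks, $\gamma_\mu$ is increasing on $[m+1,n]$, and (C) gives
\begin{equation}\label{eq:gamma}
T_uT_{\gamma_\mu}=T_{u\gamma_\mu}\ \ (u\in S_\mu),\qquad T_{\gamma_\mu}T_\pi=T_{\gamma_\mu\pi}\ \ (\pi\in S_{[m+1,n]}).
\end{equation}
Let $e'_\mu$ be the symmetrizer on the positions $[m+1,n]$ for the composition $(\mu_1-1,\dots,\mu_m-1)$. If $i,i+1$ lie in one of its blocks, then $\gamma_\mu(i+1)=\gamma_\mu(i)+1$ and $s_{\gamma_\mu(i)}\in S_\mu$, so $e_\mu T_{\gamma_\mu}T_i=q\,e_\mu T_{\gamma_\mu}$ by \eqref{eq:slide}. Hence $e_\mu T_{\gamma_\mu}e'_\mu=e_\mu T_{\gamma_\mu}$. Since $e'_\mu$ commutes with $A$ and is fixed by $\theta$,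
\begin{equation}\label{eq:eprime}
\Delta_\mu e'_\mu=\Delta_\mu,\qquad e'_\mu\Omega_\mu=\Omega_\mu .
\end{equation}

\begin{lemma}[two strands of $A$ in one block]\label{lem:vanish}
Let $\nu$ be a composition of $n$, $w\in S_n$ and $j<m$. If $w(j+1)=w(j)+1$ and $s_{w(j)}\in S_\nu$, then $e_\nu T_wA=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:slide}, $-q^{-1}e_\nu T_wA=e_\nu T_wT_jA=e_\nu T_{w(j)}T_wA=q\,e_\nu T_wA$.
\end{proof}

At $q=1$ the next lemma is a count. The product $e_\nu e_\mu$ chooses, uniformly among the $b$ strands of the block that shrinks, one strand to hand to the neighboring block. One of the $b$ choices is the thick strand; then the neighbor receives two strands of $A$ and the term vanishes. The other $b-1$ choices leave one thick strand in each block of $\nu$. The smallest case is $\mu=(1,2)$, $\nu=(2,1)$, where $\gamma_\mu=1$, $\gamma_\nu=s_2$, and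
\[
e_\nu\Delta_\mu=e_{[1,2]}\,\tfrac{q^{-1}}{[2]}(1+qT_2)\,A=\tfrac1{[2]}\,e_{[1,2]}T_2A=\tfrac{[1]}{[2]}\Delta_\nu .
\]

\begin{lemma}\label{lem:move}
Let $\mu$ have positive parts, let $\nu=\mu\pm\alpha_j$, and let $b$ be the part of $\mu$ that decreases: $b=\mu_{j+1}$ for $+$ and $b=\mu_j$ for $-$. If $b=1$ then $e_\nu\Delta_\mu=0$. If $b\ge2$ then
\[
e_\nu\Delta_\mu=\frac{[b-1]}{[b]}\,\Delta_\nu\,e'_\mu .
\]
\end{lemma}

\begin{proof}
\emph{Case $\nu=\mu+\alpha_j$.} Let $t=c_{j+1}$. Blocks $j,j+1$ are $[c_j,t-1]$, $[t,t+b-1]$ for $\mu$ and $[c_j,t]$, $[t+1,t+b-1]$ for $\nu$. All blocks of $\mu$ except the $(j+1)$-st are absorbed, so $e_\nu e_\mu=e_\nu e_{[t,t+b-1]}$. The first form of \eqref{eq:expand} and \eqref{eq:gamma} give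
\[
e_\nu\Delta_\mu=\frac{q^{-(b-1)}}{[b]}\sum_{k=0}^{b-1}q^k\,e_\nu T_{\rho_k\gamma_\mu}A,\qquad \rho_k=s_ts_{t+1}\cdots s_{t+k-1}\in S_\mu .
\]

The term $k=0$ vanishes. Write $\gamma_\mu=uw^\circ$ as in (C), with $u\in S_\nu$. The preimage of $[c_j,t]$ under $\gamma_\mu$, hence under $w^\circ$, consists of $j$, $j+1$ and elements larger than $m$. As $(w^\circ)^{-1}$ is increasing on $[c_j,t]$, we get $w^\circ(j)=c_j$ and $w^\circ(j+1)=c_j+1$, both in this block. So $e_\nu T_{\gamma_\mu}A=q^{\ell(u)}e_\nu T_{w^\circ}A=0$ by Lemma~\ref{lem:vanish}. If $b=1$ this is the only term.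

Let $b\ge2$ and $k\ge1$. Let $y$ be such that $\gamma_\mu(y+i)=t+i$ for $1\le i\le b-1$; here $y\geq m$. Passing from $\mu$ to $\nu$ replaces the first position $t$ of block $j+1$ by $t+1$, so $\gamma_\nu(j+1)=t+1$, $\gamma_\nu(y+1)=t$, and $\gamma_\nu=\gamma_\mu$ elsewhere. Put $\pi_k=s_{y+1}\cdots s_{y+k-1}$. By \eqref{eq:cycles}, both $\rho_k\gamma_\mu$ and $\gamma_\nu\pi_k$ send
\[
j+1\mapsto t+1,\qquad y+i\mapsto t+i+1\ \ (1\le i<k),\qquad y+k\mapsto t,
\]
and agree with $\gamma_\mu$ elsewhere. So $T_{\rho_k\gamma_\mu}=T_{\gamma_\nu}T_{\pi_k}$ by \eqref{eq:gamma}, and $T_{\pi_k}$ commutes with $A$; the $k$-th term is $q^k\Delta_\nu T_{\pi_k}=q^k\Delta_\nu e'_\nu T_{\pi_k}$. The $(j+1)$-st block of $e'_\mu$ is $[y+1,y+b-1]$, and in $e'_\nu$ its first point has moved to the $j$-th block. Hence, by the first form of \eqref{eq:expand} for an interval of $b-1$ points,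
\[
e'_\nu e'_\mu=e'_\nu e_{[y+1,y+b-1]}=\frac{q^{-(b-2)}}{[b-1]}\,e'_\nu\sum_{k=1}^{b-1}q^{k-1}T_{\pi_k}.
\]
Therefore $e_\nu\Delta_\mu=\frac{q^{-(b-1)}}{[b]}\cdot q\cdot q^{b-2}[b-1]\,\Delta_\nu e'_\nu e'_\mu=\frac{[b-1]}{[b]}\Delta_\nu e'_\mu$.

\emph{Case $\nu=\mu-\alpha_j$.} Let $r=c_j+b-1$, so $c_{j+1}=r+1$. Blocks $j,j+1$ of $\nu$ are $[c_j,r-1]$ and $[r,r+\mu_{j+1}]$; in particular $s_r\in S_\nu$. Now $e_\nu e_\mu=e_\nu e_{[c_j,r]}$, and the second form of \eqref{eq:expand} gives
\[
e_\nu\Delta_\mu=\frac{q^{-(b-1)}}{[b]}\sum_{k=0}^{b-1}q^k\,e_\nu T_{\rho_k\gamma_\mu}A,\qquad \rho_k=s_{r-1}\cdots s_{r-k}\in S_\mu .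
\]

The term $k=b-1$ vanishes: $\rho_{b-1}$ sends $c_j$ to $r$ and fixes $r+1$, so $w=\rho_{b-1}\gamma_\mu$ has $w(j)=r$, $w(j+1)=r+1$, and Lemma~\ref{lem:vanish} applies. If $b=1$ this is the only term.

Let $b\ge2$, $k\le b-2$ and $w=\rho_k\gamma_\mu$. The new strand arrives to the left of the thick strand of block $j+1$, and one more transposition restores the order. Precisely, $w^{-1}(r)=\gamma_\mu^{-1}(r-k)>m$ because $c_j<r-k\le r$, while $w^{-1}(r+1)=j+1$. So $w=s_rw^\circ$ with $\ell(w)=\ell(w^\circ)+1$, and $e_\nu T_w=q\,e_\nu T_{w^\circ}$. Let $z\ge m$ be such that $\gamma_\mu(z+i)=c_j+i$ for $1\le i\le b-1$. Passing from $\mu$ to $\nu$ replaces the first position $r+1$ of block $j+1$ by $r$, so $\gamma_\nu(j+1)=r$, $\gamma_\nu(z+b-1)=r+1$, and $\gamma_\nu=\gamma_\mu$ elsewhere. Put $\pi_k=s_{z+b-2}\cdots s_{z+b-1-k}$. By \eqref{eq:cycles}, both $w^\circ=s_r\rho_k\gamma_\mu$ and $\gamma_\nu\pi_k$ send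
\[
j+1\mapsto r,\qquad z+b-1-k\mapsto r+1,\qquad z+i\mapsto c_j+i-1\ \ (b-1-k<i\le b-1),
\]
and agree with $\gamma_\mu$ elsewhere. So $T_{w^\circ}=T_{\gamma_\nu}T_{\pi_k}$, and the $k$-th term is $q\cdot q^k\Delta_\nu e'_\nu T_{\pi_k}$. The $j$-th block of $e'_\mu$ is $[z+1,z+b-1]$, and in $e'_\nu$ its last point has moved to the next block. The second form of \eqref{eq:expand} gives
\[
e'_\nu e'_\mu=e'_\nu e_{[z+1,z+b-1]}=\frac{q^{-(b-2)}}{[b-1]}\,e'_\nu\sum_{k=0}^{b-2}q^kT_{\pi_k},
\]
and again $e_\nu\Delta_\mu=\frac{q^{-(b-1)}}{[b]}\cdot q\cdot q^{b-2}[b-1]\,\Delta_\nu e'_\nu e'_\mu=\frac{[b-1]}{[b]}\Delta_\nu e'_\mu$.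
\end{proof}

Let $\mathcal C$ be the set of compositions of $n$ with $m$ parts $\ge0$. Put $X^\mu=0$ if $\mu\in\mathcal C$ has a zero part; the case $b=1$ of Lemma~\ref{lem:move} shows that this is the right convention.

\begin{corollary}\label{cor:comm}
If $\mu,\nu\in\mathcal C$ and $\nu=\mu\pm\alpha_j$, then $[\mu]\,e_\nu X^\mu=[\nu]\,X^\nu e_\mu$.
\end{corollary}

\begin{proof}
Suppose first that $\mu$ and $\nu$ have positive parts. In the two places where they differ, let $\mu$ have parts $b$ and $b'-1$ and $\nu$ have parts $b-1$ and $b'$; then $b,b'\ge2$. By Lemma~\ref{lem:move} and \eqref{eq:eprime},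
\[
[m]!\,e_\nu X^\mu=e_\nu\Delta_\mu\Omega_\mu=\tfrac{[b-1]}{[b]}\Delta_\nu e'_\mu\Omega_\mu=\tfrac{[b-1]}{[b]}\Delta_\nu\Omega_\mu .
\]
The lemma for the move from $\nu$ to $\mu$ reads $e_\mu\Delta_\nu=\frac{[b'-1]}{[b']}\Delta_\mu e'_\nu$. Applying $\theta$ gives $\Omega_\nu e_\mu=\frac{[b'-1]}{[b']}e'_\nu\Omega_\mu$, so $[m]!\,X^\nu e_\mu=\frac{[b'-1]}{[b']}\Delta_\nu\Omega_\mu$. Hence $[b][b'-1]\,e_\nu X^\mu=[b-1][b']\,X^\nu e_\mu$, and we multiply by the common factors $[\mu_i]$, $i\ne j,j+1$.

If only $\nu$ has a zero part, then the decreasing part of $\mu$ is $1$, so $e_\nu\Delta_\mu=0$ and $e_\nu X^\mu=0$. If only $\mu$ has a zero part, then $e_\mu\Delta_\nu=0$, so $\Omega_\nu e_\mu=\theta(e_\mu\Delta_\nu)=0$ and $X^\nu e_\mu=0$. If both do, both sides are zero by definition.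
\end{proof}

\section{Centrality in the $q$-Schur algebra}\label{sec:central}

Corollary~\ref{cor:comm} relates different compositions, so it is not a statement in $H^\mu(S_n)$. Its home is the $q$-Schur algebra $\mathcal S=\bigoplus_{\nu,\mu\in\mathcal C}e_\nu He_\mu$, the algebra of matrices indexed by $\mathcal C$ whose $(\nu,\mu)$ entry lies in $e_\nu He_\mu$. It contains $H^\mu(S_n)$ as a diagonal corner, and, unlike that corner, it has simple generators. Let $u_{\nu\mu}\in\mathcal S$ have entry $e_\nu e_\mu$ in place $(\nu,\mu)$ and $0$ elsewhere.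

\begin{lemma}\label{lem:gen}
The $\mathbb C(q)$-algebra $\mathcal S$ is generated by the $u_{\mu\mu}$ and the $u_{\nu\mu}$ with $\nu=\mu\pm\alpha_j$.
\end{lemma}

\begin{proof}
\emph{Reduction to $q=1$.} Let $\mathcal S_R=\bigoplus e_\nu H_Re_\mu$ and let $\mathcal A\subset\mathcal S_R$ be the $R$-subalgebra generated by the listed elements. Each $e_\nu H_Re_\mu$ is the image of an idempotent endomorphism of the $R$-module $H_R$, hence a finitely generated direct summand, and $\mathcal S_R/(q-1)\mathcal S_R=\mathcal S_1:=\bigoplus e_\nu\mathbb CS_ne_\mu$, with the idempotents taken at $q=1$. If the images of the listed elements generate $\mathcal S_1$, then $\mathcal S_R=\mathcal A+(q-1)\mathcal S_R$, so $\mathcal S_R/\mathcal A=0$ by Nakayama's lemma, and we extend scalars to $\mathbb C(q)$.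

\emph{The case $q=1$.} Let $W=\mathbb C^m$ and $W^{\otimes n}=\bigoplus_{\mu\in\mathcal C}W_\mu$, where $W_\mu$ is spanned by the words with $\mu_i$ letters $i$. The group $S_n$ permutes these words transitively and the stabilizer of the increasing word $\mathbf i_\mu$ is $S_\mu$, so $W_\mu\cong\mathbb CS_ne_\mu$ with $\mathbf i_\mu\leftrightarrow e_\mu$. A module map $\phi:\mathbb CS_ne_\nu\to\mathbb CS_ne_\mu$ is right multiplication by $\phi(e_\nu)\in e_\nu\mathbb CS_ne_\mu$. Thus $\mathrm{End}_{S_n}(W^{\otimes n})$ is the opposite algebra of $\mathcal S_1$, and a set generates an algebra if and only if it generates the opposite algebra. By classical Schur--Weyl duality, $\mathrm{End}_{S_n}(W^{\otimes n})$ is generated by the action of $\mathfrak{gl}_m$, that is, by the operators $E_{jj}$, $E_{j,j+1}$, $E_{j+1,j}$. The $E_{jj}$ are combinations of the projections onto the $W_\mu$, which correspond to the $u_{\mu\mu}$. Let $\nu_{j+1}\ge1$ and $\nu'=\nu+\alpha_j$. Then $E_{j,j+1}\mathbf i_\nu$ is the sum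 of the $\nu_{j+1}$ words obtained by changing one letter $j+1$ into $j$. Changing the first one gives $\mathbf i_{\nu'}$, and these words form the $S_\nu$-orbit of $\mathbf i_{\nu'}$, so the sum is $\nu_{j+1}e_\nu\mathbf i_{\nu'}$. Hence $E_{j,j+1}$ restricted to $W_\nu$ corresponds to $\nu_{j+1}u_{\nu\nu'}$; it is zero if $\nu_{j+1}=0$. For $E_{j+1,j}$, changing the last letter $j$ of $\mathbf i_\nu$ into $j+1$ gives $\mathbf i_{\nu-\alpha_j}$, and the restriction to $W_\nu$ corresponds to $\nu_ju_{\nu,\nu-\alpha_j}$.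
\end{proof}

The generation statement passes through all weights of $\mathfrak{gl}_m$, which is why compositions with zero parts had to be included in Corollary~\ref{cor:comm}.

\begin{proposition}\label{prop:central}
For $\mu,\nu\in\mathcal C$ and $h\in H$, $[\nu]\,X^\nu he_\mu=[\mu]\,e_\nu hX^\mu$. If $\mu$ has positive parts, $X^\mu$ is central in $H^\mu(S_n)$. For each $\lambda\vdash n$ there is a scalar $\zeta_\lambda$ such that $[\mu]X^\mu$ acts on $e_\mu V_\lambda$ as $\zeta_\lambda$ for every $\mu\in\mathcal C$ with positive parts.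
\end{proposition}

\begin{proof}
Let $Z\in\mathcal S$ be the diagonal matrix with entries $[\mu]X^\mu$. It commutes with the $u_{\mu\mu}$. The matrices $Zu_{\nu\mu}$ and $u_{\nu\mu}Z$ have the single entries $[\nu]X^\nu e_\mu$ and $[\mu]e_\nu X^\mu$, which agree for $\nu=\mu\pm\alpha_j$ by Corollary~\ref{cor:comm}. So $Z$ is central by Lemma~\ref{lem:gen}. Commuting $Z$ with the matrix whose only entry is $e_\nu he_\mu$ gives the identity. For $\nu=\mu$ with positive parts, $[\mu]\ne0$ and $X^\mu$ is central. By (R4) it acts on each $e_\mu V_\lambda\neq0$ as a scalar $x_\mu$. If also $e_\nu V_\lambda\ne0$ with $\nu$ positive, (R4) provides $h$ with $e_\nu he_\mu\ne0$ on $V_\lambda$, and the identity gives $[\nu]x_\nu=[\mu]x_\mu$.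
\end{proof}

\section{The eigenvalues}\label{sec:eig}

If $\ell(\lambda)<m$ then $A=0$ on $V_\lambda$ by (R2), so $X^\mu=0$ on $V_\lambda$. If $\ell(\lambda)=m$, then $\lambda$ itself is a composition with $m$ positive parts, $e_\lambda V_\lambda$ is a line, and $\zeta_\lambda$ can be read off from $X^\lambda$. This line plays the role of the highest weight vector of Section~\ref{sec:two}; the relation $E_{12}v=0$ is replaced by the vanishing of $e_{[1,\lambda_1+1]}$ on $V_\lambda$. We expand $A$ along its first strand, as one expands a determinant, and induct on $m$. The definition of $X^\lambda$ makes sense for $m=1$, with $A=1$.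

\begin{proposition}\label{prop:eig}
Let $m\ge1$ and let $\lambda\vdash n$ have $m$ nonzero parts. Then $X^\lambda$ acts on the line $e_\lambda V_\lambda$ as $\prod_{i=1}^m[\lambda_i+m-i]/[\lambda_i]$.
\end{proposition}

\begin{proof}
For $m=1$, $X^{(n)}=e_{(n)}$ acts as $1$. Let $m\ge2$, $a=\lambda_1$, $\kappa=(\lambda_2,\dots,\lambda_m)$, $\gamma=\gamma_\lambda$, $e_a=e_{[1,a]}$, $A'=A_{[2,m]}$ and $A''=A_{[a+1,a+m-1]}$.

\emph{Step 1: $A=q^{m-1}A'-\frac1{[m-2]!}A'T_1A'$.} The cycles $s_k\cdots s_1$, $0\le k\le m-1$, send $1$ to $k+1$ and are increasing on $[2,m]$, so they are the shortest representatives of the cosets $\sigma S_{[2,m]}$ in $S_m$. Since $\binom m2-\binom{m-1}2=m-1$, we get $A=\sum_{k=0}^{m-1}(-1)^kq^{m-1-k}T_k\cdots T_1A'$. Multiply on the left by $A'$, using $A'A=[m-1]!\,A$, $A'^2=[m-1]!\,A'$ and $A'T_k\cdots T_2=(-q^{-1})^{k-1}A'$: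
\[
[m-1]!\,A=q^{m-1}[m-1]!\,A'-\sum_{k=1}^{m-1}q^{m-2k}A'T_1A',\qquad \sum_{k=1}^{m-1}q^{m-2k}=[m-1].
\]

\emph{Step 2: factoring $\gamma$ through the first block.} Let $\eta$ fix $1$ and all $x\geq m+a$, with $\eta(i)=i+a-1$ for $2\le i\le m$ and $\eta(m+i)=1+i$ for $1\le i\le a-1$. Let $\gamma''\in S_{[a+1,n]}$ be given by $\gamma''(a+x)=a+\gamma_\kappa(x)$. Then $\gamma''\eta$ sends $1\mapsto1$; it sends $i$, $2\le i\le m$, to $a+\gamma_\kappa(i-1)$, the first position of the $i$-th block of $\lambda$; it sends $m+1,\dots,m+a-1$ to $2,\dots,a$; and it is increasing on $[m+a,n]$ with values above $a$. So $\gamma=\gamma''\eta$. The inverse of $\eta$ sends $a+1,\dots,a+m-1$ to $2,\dots,m$ and fixes larger points, so it is increasing on $[a+1,n]$, and $T_\gamma=T_{\gamma''}T_\eta$ by (C). By \eqref{eq:slide}, $T_\eta T_i=T_{i+a-1}T_\eta$ for $2\le i\le m-1$, hence $T_\eta A'=A''T_\eta$.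

Next we show $T_\eta T_1T_\eta^{-1}=Q_a$. Let $\eta_i=s_{i+a-2}\cdots s_{i+1}s_i$, with $a-1$ factors. By \eqref{eq:cycles} it sends $i\mapsto i+a-1$ and $x\mapsto x-1$ for $i<x\le i+a-1$. In the product $\eta_2\eta_3\cdots\eta_m$, a point $i\in[2,m]$ is fixed by $\eta_m,\dots,\eta_{i+1}$, sent to $i+a-1$ by $\eta_i$, and then fixed; a point $m+i$ with $1\le i\le a-1$ is lowered by one by each of the $m-1$ factors. So the product is $\eta$. The inversions of $\eta$ are the pairs in $[2,m]\times[m+1,m+a-1]$, so $\ell(\eta)=(m-1)(a-1)$, the lengths add, and $T_\eta=T_{\eta_2}\cdots T_{\eta_m}$. For $i\ge3$, $T_{\eta_i}$ commutes with $T_1$, and $T_{\eta_2}=T_a\cdots T_2$. This gives $T_\eta T_1T_\eta^{-1}=Q_a$.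

\emph{Step 3: the first factor.} Put $G=T_{\gamma''}A''T_{\gamma''}^{-1}=T_\gamma A'T_\gamma^{-1}$. The idempotent $e_a$ commutes with $A''$ and $T_{\gamma''}$, and $e_\lambda=e_\lambda e_a=e_ae_\lambda$. By Steps 1 and 2 and Lemma~\ref{lem:Q},
\[
X^\lambda=q^{m-1}e_\lambda Ge_\lambda-\tfrac1{[m-2]!}\,e_\lambda T_{\gamma''}A''\,(e_aT_ae_a)\,A''T_{\gamma''}^{-1}e_\lambda .
\]
Multiply the second form of \eqref{eq:expand} for $e_{a+1}=e_{[1,a+1]}$ on the right by $e_a$. The term $k\ge1$ gives $q^kq^{k-1}e_aT_ae_a$, and $\sum_{k=1}^aq^{2k-1}=q^a[a]$. So $e_{a+1}=\frac{q^{-a}}{[a+1]}\big(e_a+q^a[a]\,e_aT_ae_a\big)$, that is,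
\[
e_aT_ae_a=\tfrac{[a+1]}{[a]}\,e_{a+1}-\tfrac{q^{-a}}{[a]}\,e_a .
\]
On $V_\lambda$ we have $e_{a+1}=0$ by (R1), since $a+1>\lambda_1$. Using $A''^2=[m-1]!\,A''$, we obtain on $V_\lambda$
\[
X^\lambda=\Big(q^{m-1}+\frac{q^{-a}[m-1]}{[a]}\Big)e_\lambda Ge_\lambda=\frac{[a+m-1]}{[a]}\,e_\lambda Ge_\lambda,
\]
because $(q-q^{-1})\big(q^{m-1}[a]+q^{-a}[m-1]\big)=q^{a+m-1}-q^{-(a+m-1)}$.

\emph{Step 4: induction.} In (R3), a partition $\kappa'\vdash n-a$ with $\kappa'_i\ge\lambda_{i+1}=\kappa_i$ for all $i$ equals $\kappa$, since $|\kappa'|=|\kappa|$. So $e_aV_\lambda\cong V_\kappa$ over $H(S_{[a+1,n]})$. The shift $T_i\mapsto T_{i+a}$ sends $e_\kappa$ to an idempotent $e''$ with $e_\lambda=e_ae''$, and sends $X^\kappa$, defined with $m-1$ parts, to $e''Ge''$. Hence $e_\lambda Ge_\lambda$ acts on $e_\lambda V_\lambda=e''e_aV_\lambda$ as $X^\kappa$ acts on $e_\kappa V_\kappa$, which by induction is $\prod_{i=2}^m[\lambda_i+m-i]/[\lambda_i]$.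
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1) and (2)]
Centrality is Proposition~\ref{prop:central}, and the vanishing for $\ell(\lambda)\le N$ was noted above. For $\ell(\lambda)=m$, Propositions~\ref{prop:central} and~\ref{prop:eig} give $\zeta_\lambda=\prod_i[\lambda_i+m-i]$, so $X^\mu$ acts on $e_\mu V_\lambda$ as $\zeta_\lambda/[\mu]=\xi^\mu_\lambda$. All $\lambda_i+m-i$ are positive and $q$ is an indeterminate, so $\xi^\mu_\lambda\ne0$. This proves (1).

Let $\Lambda$ be the set of $\lambda\vdash n$ with $\ell(\lambda)=m$ and $K_{\lambda\mu}\ne0$. By (R4) an element of $H^\mu(S_n)$ is determined by its action on the spaces $e_\mu V_\lambda$, so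
\begin{equation}\label{eq:spectral}
X^\mu=\sum_{\lambda\in\Lambda}\xi^\mu_\lambda\,z_\lambda e_\mu ,
\end{equation}
which lies in $I^\mu_N$ by Proposition~\ref{prop:ideal}. With $X'=\sum_{\lambda\in\Lambda}(\xi^\mu_\lambda)^{-1}z_\lambda e_\mu$, the product $X^\mu X'=\sum_{\lambda\in\Lambda}z_\lambda e_\mu$ is the unit of the algebra $I^\mu_N$. So $x=X^\mu X'x\in X^\mu H^\mu(S_n)$ for all $x\in I^\mu_N$. This proves (2), and (a).
\end{proof}

\section{$X^\mu$ is a Kazhdan--Lusztig element up to sign}\label{sec:KL}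

From now on $\mu$ is fixed and $X=X^\mu$. Comparing coefficients in $X$ and $Y^\mu_N$ would require the polynomials $p_{y,\tilde w}$. We use instead a characterization: the elements $e_\mu C^\dagger_de_\mu$ form a bar-invariant basis that is orthonormal modulo $q$, so an integral bar-invariant element of norm $1$ modulo $q$ is one of them up to sign. Both hypotheses on $X$ come from \eqref{eq:spectral}. We expand rational functions in Laurent series at $q=0$, and we let $\langle x,y\rangle=\tau(xy^*)$, the bilinear form for which the $T_w$ are orthonormal by (F2).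

\begin{lemma}\label{lem:bar}
$X^*=X$ and $\overline X=X$.
\end{lemma}

The bar involution and $*$ each turn $T_{\gamma_\mu}$ into an expression in $T_{\gamma_\mu^{-1}}$, so neither invariance is visible on the definition. Their composite $\theta$ visibly fixes $X$, and $*$ fixes it because of \eqref{eq:spectral}.

\begin{proof}
The element $z_\lambda^*$ is a central primitive idempotent, so it is some $z_{\lambda'}$. Its value at $q=1$ is the image of $z_\lambda|_{q=1}$ under $w\mapsto w^{-1}$. This is $z_\lambda|_{q=1}$, whose coefficients are constant on conjugacy classes, since $w$ is conjugate to $w^{-1}$. The $z_\lambda|_{q=1}$ are distinct, so $z_\lambda^*=z_\lambda$, and $X^*=X$ by \eqref{eq:spectral}. Also $\theta(X)=\theta(e_\mu)\theta(T_{\gamma_\mu}^{-1})\theta(A)\theta(T_{\gamma_\mu})\theta(e_\mu)=e_\mu T_{\gamma_\mu}AT_{\gamma_\mu}^{-1}e_\mu=X$. Hence $\overline X=\overline{X^*}=\theta(X)=X$.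
\end{proof}

\begin{lemma}\label{lem:norm}
$\langle X,X\rangle\in1+q\mathbb Z[[q]]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:bar}, \eqref{eq:spectral}, (F2) and (R1),
\[
\langle X,X\rangle=\tau(X^2)=\sum_{\lambda\in\Lambda}(\xi^\mu_\lambda)^2\,\tau(z_\lambda e_\mu)=\sum_{\lambda\in\Lambda}K_{\lambda\mu}\,\omega_\lambda\,(\xi^\mu_\lambda)^2 .
\]
The set $U=1+q\mathbb Z[[q]]$ is a multiplicative group, and $[k]\in q^{1-k}U$ for $k\ge1$. As $|\lambda|=|\mu|$, the exponent for $\xi^\mu_\lambda$ is $\sum_i(\mu_i-\lambda_i-m+i)=-\binom m2$, so $\xi^\mu_\lambda\in q^{-\binom m2}U$. Also $\omega_\lambda\in q^{2n(\lambda)}U$. The $\lambda$-term therefore lies in $K_{\lambda\mu}\,q^{2(n(\lambda)-\binom m2)}U$. Since $\lambda_i\ge1$ for $i\le m$, we have $n(\lambda)\ge\sum_{i=1}^m(i-1)=\binom m2$, with equality exactly when $\lambda_2=\dots=\lambda_m=1$, that is, for the hook $(n-N,1^N)$. For the hook $K_{\lambda\mu}=1$: the first column must be $1,\dots,m$, these letters are available because all $\mu_i\ge1$,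 and the other letters fill the first row in increasing order.
\end{proof}

This is where the hook shape enters: it is the unique partition with $m$ parts that minimizes $n(\lambda)$.

Let $\mathcal D_\mu$ be the set of $d\in S_n$ such that $d$ and $d^{-1}$ are increasing on the blocks of $\mu$. We recall the standard fact on double cosets.
\begin{itemize}
\item[(F3)] Each double coset $S_\mu xS_\mu$ contains exactly one $d\in\mathcal D_\mu$, and each $y\in S_\mu dS_\mu$ can be written $y=udv$ with $u,v\in S_\mu$ and $\ell(y)=\ell(u)+\ell(d)+\ell(v)$. In particular $d\le y$, and $\ell(d)<\ell(y)$ if $y\ne d$.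
\end{itemize}
For $d\in\mathcal D_\mu$ put $b_d=e_\mu T_de_\mu$ and $Y_d=e_\mu C^\dagger_de_\mu$.

\begin{lemma}\label{lem:bases}
\begin{itemize}
\item[(i)] $b_d=\beta_d\sum_{y\in S_\mu dS_\mu}q^{\ell(y)-\ell(d)}T_y$ with $\beta_d^{-1}=\sum_{y\in S_\mu dS_\mu}q^{2(\ell(y)-\ell(d))}$, and $e_\mu T_ye_\mu=q^{\ell(y)-\ell(d)}b_d$ for $y\in S_\mu dS_\mu$. The $b_d$ form a basis of $H^\mu(S_n)$ with $\langle b_d,b_{d'}\rangle=\delta_{dd'}\beta_d$ and $\beta_d\in1+q\mathbb Z[[q]]$.
\item[(ii)] $Y_d=(-1)^{\ell(d)}b_d+\sum_{d'\in\mathcal D_\mu,\,d'<d}r_{d',d}\,b_{d'}$ with $r_{d',d}\in q\mathbb Z[q]$.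
\item[(iii)] The $Y_d$ form a basis of $H^\mu(S_n)$, each $b_d$ is a $\mathbb Z[q]$-combination of them, $\overline{Y_d}=Y_d$, and $\langle Y_d,Y_{d'}\rangle\in\delta_{dd'}+q\mathbb Z[[q]]$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The span of the $T_y$, $y\in S_\mu dS_\mu$, is stable under left and right multiplication by $T_i$, $i\in J$, so $b_d=\sum x_yT_y$ lies in it. Since $T_ib_d=b_dT_i=qb_d$ for $i\in J$, Lemma~\ref{lem:coef} and (F3) give $x_y=q^{\ell(y)-\ell(d)}x_d$. The character $T_w\mapsto q^{\ell(w)}$ sends $e_\mu$ to $1$, so $q^{\ell(d)}=x_d\sum_yq^{2\ell(y)-\ell(d)}$ and $x_d=\beta_d$. By (F3), $\beta_d^{-1}\in1+q\mathbb Z[q]$. The formula for $e_\mu T_ye_\mu$ follows from $T_y=T_uT_dT_v$ and absorption, so the $b_d$ span. They have disjoint supports, and $\langle b_d,b_d\rangle=\beta_d^2\beta_d^{-1}$.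

(ii) Apply (i) to each term of $C^\dagger_d$. In $S_\mu dS_\mu$ only $y=d$ satisfies $y\le d$, since the other elements are longer than $d$. If $y<d$ lies in $S_\mu d'S_\mu$, then $d'\le y<d$ and $y$ contributes $\pm p_{y,d}\,q^{\ell(y)-\ell(d')}\in q\mathbb Z[q]$ to $r_{d',d}$.

(iii) The first two claims follow from (ii) by induction on $\ell(d)$. Bar invariance holds for $e_\mu$ and $C^\dagger_d$. By (i) and (ii), $\langle Y_d,Y_{d'}\rangle\equiv(-1)^{\ell(d)+\ell(d')}\langle b_d,b_{d'}\rangle\equiv\delta_{dd'}$ modulo $q\mathbb Z[[q]]$.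
\end{proof}

For $\mu=(2,1)$ we have $\mathcal D_\mu=\{1,s_2\}$, $\beta_1=(1+q^2)^{-1}$, $\beta_{s_2}=(1+q^2)^{-2}$, and $X=qb_1-b_{s_2}$ by Section~\ref{sec:two}. So $\langle X,X\rangle=q^2\beta_1+\beta_{s_2}=[3]/[2]^2$, in agreement with $\omega_{(2,1)}=1/[3]$ and $\xi^\mu_{(2,1)}=[3]/[2]$.

\begin{proposition}\label{prop:pm}
$X=\pm Y_w$ for some $w\in\mathcal D_\mu$.
\end{proposition}

\begin{proof}
Since $T_i^{-1}=T_i-q+q^{-1}$, the element $T_{\gamma_\mu}AT_{\gamma_\mu}^{-1}$ is a $\mathbb Z[q^{\pm1}]$-combination of the $T_y$. By Lemma~\ref{lem:bases}, $X=\sum_df_dY_d$ with $f_d\in\mathbb Z[q^{\pm1}]$, and $\overline{f_d}=f_d$ by Lemma~\ref{lem:bar}. Since $X\ne0$, there is a largest integer $k$ such that $q^{-k}$ occurs in some $f_d$, and $k\ge0$ because the $f_d$ are symmetric under $q\mapsto q^{-1}$. Let $\varphi_d\in\mathbb Z$ be the coefficient of $q^{-k}$ in $f_d$. Then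
\[
\langle X,X\rangle=\sum_{d,d'}f_df_{d'}\langle Y_d,Y_{d'}\rangle\in q^{-2k}\Big(\sum_d\varphi_d^2+q\mathbb Z[[q]]\Big),\qquad\sum_d\varphi_d^2>0 .
\]
Lemma~\ref{lem:norm} forces $k=0$ and $\sum_d\varphi_d^2=1$. With $k=0$ the $f_d$ have no negative powers of $q$, hence by symmetry no positive ones, so $f_d=\varphi_d$. Exactly one of these integers is nonzero, and it is $\pm1$.
\end{proof}

\section{The double coset and the sign}\label{sec:ident}

It remains to find $w$ and the sign. Both are discrete data, so we may set $q=1$, where $X$ is an explicit alternating sum. By Lemma~\ref{lem:bases}(ii), $w$ is the Bruhat maximum of the double cosets that occur in it.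

\subsection{Matrices of double cosets}

For $x\in S_n$ let $M(x)$ be the $m\times m$ matrix $M_{ij}(x)=\#\{k\in B_j:x(k)\in B_i\}$, and say that $k$ lies in the \emph{cell} $(i,j)$ if $k\in B_j$ and $x(k)\in B_i$. The matrix is constant on double cosets, and $M(x^{-1})$ is the transpose of $M(x)$. An element $d\in\mathcal D_\mu$ is determined by $M(d)$: as $d$ is increasing on $B_j$, the first $M_{1j}$ points of $B_j$ go to $B_1$, the next $M_{2j}$ to $B_2$, and so on; this determines each set $d^{-1}(B_i)$, and $d^{-1}$ is increasing on $B_i$.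

\begin{lemma}\label{lem:inv}
Let $d\in\mathcal D_\mu$ and let $k<k'$ lie in the cells $(i,j)$ and $(i',j')$. Then $d(k)>d(k')$ if and only if $j<j'$ and $i>i'$.
\end{lemma}

\begin{proof}
We have $j\le j'$. If $d(k)>d(k')$ then $i\ge i'$; moreover $j\ne j'$ since $d$ is increasing on blocks, and $i\ne i'$ since $d^{-1}$ is. Conversely $i>i'$ gives $d(k)>d(k')$.
\end{proof}

Put $D=\mathrm{diag}(\mu_1-1,\dots,\mu_m-1)$. For $\sigma\in S_m$ let $P_\sigma$ be the permutation matrix $(P_\sigma)_{ij}=\delta_{i,\sigma(j)}$. The permutation $\gamma_\mu\sigma\gamma_\mu^{-1}$ sends $c_j$ to $c_{\sigma(j)}$ and fixes the other points, so its matrix is $D+P_\sigma$. Let $d_\sigma\in\mathcal D_\mu$ be the representative of its double coset. The $d_\sigma$ are distinct, and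
\begin{equation}\label{eq:Xone}
X|_{q=1}=\sum_{\sigma\in S_m}\mathrm{sgn}(\sigma)\,e_\mu\gamma_\mu\sigma\gamma_\mu^{-1}e_\mu=\sum_{\sigma\in S_m}\mathrm{sgn}(\sigma)\,b_{d_\sigma}|_{q=1}.
\end{equation}
The $b_d|_{q=1}$ are the averages over the double cosets, so they are linearly independent. Let $d=d_{w_m}$, whose matrix is $D$ plus the antidiagonal matrix. For $\mu=(1,2,1)$ one finds $d=4231=\gamma_\mu w_3\gamma_\mu^{-1}$; for $\mu=(2,1)$, $d=s_2$ is shorter than $\gamma_\mu w_2\gamma_\mu^{-1}=(1,3)$.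

\begin{proposition}\label{prop:XYd}
$X=Y_d$.
\end{proposition}

\begin{proof}
\emph{The element $w$.} Specialize $X=\pm Y_w$ at $q=1$. By Lemma~\ref{lem:bases}(ii), $b_w$ occurs in $Y_w|_{q=1}$ with coefficient $(-1)^{\ell(w)}$, and every other $b_{d'}$ that occurs has $d'<w$. Comparing with \eqref{eq:Xone}, $w=d_{\sigma_0}$ for some $\sigma_0$, and $d_\sigma\le d_{\sigma_0}$ for all $\sigma$. In particular $d\le d_{\sigma_0}$.

For $x\in S_n$ put $x[s,t]=\#\{k\le s:x(k)\ge t\}$. If $x\le y$ then $x[s,t]\le y[s,t]$. It suffices to check this for $y=x\cdot(a,b)$ with $a<b$ and $x(a)<x(b)$: the set of values on $[1,s]$ is unchanged unless $a\le s<b$, in which case $x(a)$ is replaced by the larger value $x(b)$. Take $s=\max B_j$ and $t=\min B_{m+1-j}$; then $x[s,t]$ is the sum of the entries of $M(x)$ in columns $\le j$ and rows $\ge m+1-j$. Apply the inequality to $d\le d_{\sigma_0}$ and cancel the contribution of $D$. The antidiagonal contributes $j$, so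
\[
j\le\#\{j'\le j:\sigma_0(j')\ge m+1-j\}\qquad(1\le j\le m).
\]
Thus $\sigma_0(\{1,\dots,j\})=\{m+1-j,\dots,m\}$ for all $j$, so $\sigma_0=w_m$ and $w=d$.

\emph{The sign.} The coefficient of $b_d|_{q=1}$ is $\mathrm{sgn}(w_m)=(-1)^{\binom m2}$ in $X|_{q=1}$ and $(-1)^{\ell(d)}$ in $Y_d|_{q=1}$, so we need $\ell(d)\equiv\binom m2$ modulo $2$. By Lemma~\ref{lem:inv}, whether two points form an inversion depends only on their cells. Split the $n$ points into $m$ \emph{antidiagonal} points, one in each cell $(m+1-j,j)$, and $n-m$ \emph{diagonal} points, $\mu_r-1$ of them in the cell $(r,r)$. Any two antidiagonal points form an inversion, which gives $\binom m2$. No two diagonal points do. A diagonal point in $(r,r)$ is inverted with the antidiagonal point in $(m+1-j,j)$ if and only if $j<r<m+1-j$ or $m+1-j<r<j$. The map $j\mapsto m+1-j$ exchanges these two conditions, so each diagonal point contributes an even number of inversions.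
\end{proof}

\subsection{The Robinson--Schensted tableaux of $d$}

We recall three standard properties: $P(w^{-1})=Q(w)$; by Schensted's theorem the lengths of the first row and first column of the common shape are the lengths of the longest increasing and decreasing subsequences of $w(1),\dots,w(n)$; and $w(i)>w(i+1)$ if and only if $i$ is a \emph{descent} of $Q(w)$, meaning that $i+1$ lies in a lower row than $i$.

\begin{proposition}\label{prop:RS}
$d=\tilde w$.
\end{proposition}

\begin{proof}
The matrix $M(d)$ is symmetric and $d^{-1}\in\mathcal D_\mu$, so $d^{-1}=d$ and $P(d)=Q(d)$.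

\emph{Shape.} The $m$ antidiagonal points give a decreasing subsequence of length $m$. By Lemma~\ref{lem:inv}, the points lying in a chain of cells that is weakly increasing in both coordinates give an increasing subsequence. If $m$ is odd, take the chain $(1,1),\dots,(m,m)$; its central cell is antidiagonal. If $m=2h$, take $(1,1),\dots,(h,h),(h+1,h),(h+1,h+1),\dots,(m,m)$; the cell $(h+1,h)$ is antidiagonal. In both cases the chain contains all $n-m$ diagonal points and one antidiagonal point, in total $n-N$ points. So the shape has a first row of length at least $n-N$ and at least $N+1$ rows. Having $n$ boxes, it is $(n-N,1^N)$.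

\emph{Tableau.} Since $d$ is increasing on blocks, no descent of $Q(d)$ lies in $J$. In a standard hook tableau, $i$ is a descent if and only if $i+1$ lies in the first column, so there are $N$ descents. The complement of $J$ in $\{1,\dots,n-1\}$ is $\{c_2-1,\dots,c_m-1\}$, which has $N$ elements. Hence the first column of $Q(d)$ is $1=c_1,c_2,\dots,c_m$, and $P(d)=Q(d)=\tilde{\mathbf t}$. (The argument shows that $\tilde{\mathbf t}$ is the unique standard tableau of shape $(n-N,1^N)$ whose descent set is disjoint from $J$.)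
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:XYd} and~\ref{prop:RS}, $X^\mu_N=Y_d=e_\mu C^\dagger_{\tilde w}e_\mu=Y^\mu_N$. This is (3), and (c). Together with (2) it gives (b). Formula \eqref{eq:summary} is \eqref{eq:spectral}, since $z_\lambda e_\mu=0$ when $K_{\lambda\mu}=0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GP}
Geck and Pfeiffer,
\emph{Characters of Finite Coxeter Groups and Iwahori--Hecke Algebras}.

\bibitem{GPdA}
Jeremie Guilhot and Loic Poulain d'Andecy,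
\emph{Kazhdan--Lusztig bases of parabolic Hecke algebras and applications to Schur--Weyl duality},
arXiv:2602.20861 (2026).

\end{thebibliography}
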